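# A local homomorphism with $\mathrm H_n(A,B,l)=0$ for $n\ge 3$ along which the complete intersection defect drops

All rings are commutative and noetherian. Complexes are graded homologically, $\Sigma$ is the shift, $\mu(\cdot)$ is the minimal number of generators, $\ell(\cdot)$ is length, and $\operatorname{cmd}R=\dim R-\operatorname{depth}R$. The question treated here comes from Samuel Alvite, Javier Majadas, "Adequate complete intersection homomorphisms", arXiv:2508.12967 (2025).

## 1. The complete intersection $Q$, a module $M$ over it, and the algebra $(Q\ltimes M)/\mathfrak j$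

Let $k$ be any field and put
$$P=k[[x_1,x_2,y_{11},y_{12},y_{21},y_{22}]],\qquad f_i=y_{i1}x_1+y_{i2}x_2\ (i=1,2),\qquad Q=P/(f_1,f_2).$$
Let $\mathfrak m$ be the maximal ideal of $Q$. Three quotients of $Q$ matter:
$$N=Q/(x_1,x_2)=k[[y_{ij}]],\qquad R_2=Q/(y_{ij})=k[[x_1,x_2]],\qquad T=Q/\mathfrak p=k[[x_1]],\quad \mathfrak p=(y_{11},y_{12},y_{21},y_{22},x_2)Q.$$

Everything turns on one finite $Q$-algebra. Suppose that we own a finitely generated $Q$-module $M$ of finite projective dimension with $M_{\mathfrak p}\cong k(\mathfrak p)$ and $M_{\mathfrak q}=0$ for all primes $\mathfrak q\neq\mathfrak p,\mathfrak m$. (That $M$ exists is not obvious; Section 7 constructs it.) From $\operatorname{ann}_QM$ we shall pick a suitable regular sequence $g_1,g_2,g_3$ and one more element $h$, and from $M$ an element $t$ that is nonzero in $M_{\mathfrak p}$. The trivial extension $Q\ltimes M$ is the ring $Q\oplus M$ with $(u,m)(u',m')=(uu',um'+u'm)$; for example $k\ltimes k=k[\epsilon]/(\epsilon^2)$. The algebra is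
$$A=(Q\ltimes M)/\mathfrak j,\qquad \mathfrak j=\Big\{\big(\textstyle\sum a_ig_i+bh,\,-bt\big):a_1,a_2,a_3,b\in Q\Big\}.$$
In words: we kill $g_1,g_2,g_3$, and instead of killing $h$ we set $h$ equal to the element $t$ of $M$.

What is it for? Put $B=A/(x_1,x_2)A$. It will turn out that $\dim A=1$ and $\dim B=0$, while $A$ and $B$, written as quotients of one regular local ring, need equally many equations. The homology of $A\to B$ is as small as one may ask. This settles, negatively, the question that we now state.

## 2. André–Quillen homology, the defect $\mathrm d$, and the statements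

For a ring homomorphism $A\to B$ and a $B$-module $W$, $\mathrm H_n(A,B,W)$ denotes André–Quillen homology. The following standard properties (André, *Homologie des algèbres commutatives*) are all we use.

* (F1) For $A\to B\to C$ and a $C$-module $W$ there is a natural exact Jacobi–Zariski sequence
$$\cdots\to \mathrm H_n(A,B,W)\to \mathrm H_n(A,C,W)\to \mathrm H_n(B,C,W)\to \mathrm H_{n-1}(A,B,W)\to\cdots.$$
* (F2) If $\operatorname{Tor}^{Q}_i(A,N)=0$ for $i>0$ and $B=A\otimes_{Q}N$ (any rings), then $\mathrm H_n(A,B,W)\cong \mathrm H_n(Q,N,W)$ naturally, for every $B$-module $W$.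
* (F3) $\mathrm H_0(R,R/I,W)=0$ and $\mathrm H_1(R,R/I,W)=I/I^2\otimes W$. If $I$ is generated by a regular sequence, then $\mathrm H_n(R,R/I,-)=0$ for $n\ge2$. In particular $\mathrm H_n(R,k_R,-)=0$ for $n\ge2$ if $R$ is regular local with residue field $k_R$.
* (F4) $\mathrm H_n(k,l,-)=0$ for $n\ge2$ for every field extension $l/k$.
* (F5) A short exact sequence of modules $W$ gives a long exact sequence; $\mathrm H_n(A,B,-)$ commutes with direct limits; if $A\to B$ is surjective and $W$ is finitely generated, so is $\mathrm H_n(A,B,W)$; and $\mathrm H_n(A,k,l)=\mathrm H_n(A,k,k)\otimes_kl$ for $A$ local with residue field $k$ and $l/k$ a field extension.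

**Definition (defect).** For a local ring $(R,\mathfrak m_R,k_R)$,
$$\mathrm d(R)=\dim_{k_R}\mathrm H_2(R,k_R,k_R)-\dim_{k_R}\mathrm H_1(R,k_R,k_R)+\dim R .$$

Here $\dim \mathrm H_1(R,k_R,k_R)$ is the embedding dimension. One has $\mathrm d(R)\ge0$, with equality if and only if $R$ is a complete intersection.

For a quotient of a regular ring, $\mathrm d$ can be read off from equations. Let $R=P/J$ with $(P,\mathfrak m_P,k)$ regular local. In (F1) for $P\to R\to k$ with coefficients $k$ we have $\mathrm H_2(P,k,k)=0$, $\mathrm H_1(P,R,k)=J/\mathfrak m_PJ$, $\mathrm H_1(P,k,k)=\mathfrak m_P/\mathfrak m_P^2$ and $\mathrm H_0(P,R,k)=0$ by (F3). So there is a natural exact sequence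
$$0\to \mathrm H_2(R,k,k)\to J/\mathfrak m_PJ\to\mathfrak m_P/\mathfrak m_P^2\to \mathrm H_1(R,k,k)\to 0,$$
and counting dimensions gives
$$\mathrm d(R)=\mu(J)-\dim P+\dim R .\tag{1}$$
For example, $k[[x,y]]/(xy)$ has defect $1-2+1=0$, and $k[[x,y]]/(x^2,xy)$ has defect $2-2+1=1$.

If moreover $S=P/J'$ with $J\subseteq J'\subseteq\mathfrak m_P$, then $J/\mathfrak m_PJ\to\mathfrak m_P/\mathfrak m_P^2$ factors through $J'/\mathfrak m_PJ'$. An element of $J/\mathfrak m_PJ$ that dies in $J'/\mathfrak m_PJ'$ therefore lies in $\mathrm H_2(R,k,k)$, so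
$$\ker\big(\mathrm H_2(R,k,k)\to \mathrm H_2(S,k,k)\big)=\ker\big(J/\mathfrak m_PJ\to J'/\mathfrak m_PJ'\big).\tag{2}$$

**Definition (mci).** A local homomorphism $f\colon(A,\mathfrak m,k)\to(B,\mathfrak n,l)$ is mci if $\mathrm H_n(A,B,l)=0$ for all $n\ge3$ and $\mathrm d(A)=\mathrm d(B)$.

Two facts are known: every $f$ with $\mathrm H_n(A,B,-)=0$ for all $n\ge2$ is mci; and if $\mathrm H_n(A,B,l)=0$ for all $n\ge3$, then $A$ is a complete intersection if and only if $B$ is, so such an $f$ between complete intersections is mci. We ask whether the condition $\mathrm d(A)=\mathrm d(B)$ is automatic: is every local $f$ with $\mathrm H_n(A,B,l)=0$ for all $n\ge3$ mci? The answer is no.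

**Theorem A.** For every field $k$ there is a surjective local homomorphism $f\colon A\to B$ of complete local rings with residue field $k$ such that $\mathrm H_n(A,B,W)=0$ for all $n\ge3$ and all $B$-modules $W$, $\dim A=1$, $\dim B=0$, and $\mathrm d(A)=\mathrm d(B)+1$. So $f$ is not mci.

A second theorem, not needed for Theorem A, says how far the defect can drop.

**Theorem B.** Let $f\colon(A,\mathfrak m,k)\to(B,\mathfrak n,l)$ be local with $\mathrm H_n(A,B,l)=0$ for all $n\ge3$. Put $q=\dim_l\ker\big(\mathrm H_2(A,k,k)\otimes_kl\to \mathrm H_2(B,l,l)\big)$. Then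
$$\mathrm d(A)-\mathrm d(B)=\operatorname{cmd}A-\operatorname{cmd}B,\qquad 0\le \mathrm d(A)-\mathrm d(B)\le\max(0,q-1).$$
Hence $f$ is mci if and only if $\operatorname{cmd}A=\operatorname{cmd}B$. In particular $f$ is mci if $A$ is Cohen–Macaulay or if $q\le1$. The example of Theorem A has $q=2$, so the condition $q\le1$ is optimal. Moreover $\mathrm d(A)-\mathrm d(B)$ can be any $g\in\mathbb N$.

The last sentence is Proposition 10 below.

## 3. Koszul cycles and Tate extensions

Let $A$ be local and $B=A/(x_1,\dots,x_n)$. The Koszul complex is the DG algebra $A\langle X_1,\dots,X_n\rangle$ with $|X_i|=1$, $dX_i=x_i$; its homology is $H_*(x;A)$. DG algebras are strictly graded-commutative: odd elements have square $0$. Given Koszul cycles $w_j=\sum_iy_{ji}X_i$ $(1\le j\le m)$, that is, relations $\sum_iy_{ji}x_i=0$, we make them boundaries.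

**Definition (Tate extension).** $A\langle X,W\rangle=A\langle X\rangle\otimes_A\Gamma_A(\bigoplus_jAW_j)$, where $\Gamma_A$ is the divided power algebra with $|W_j^{(i)}|=2i$ and $W_j^{(i)}W_j^{(i')}=\binom{i+i'}{i}W_j^{(i+i')}$, and the differential is given by $dW_j^{(i)}=w_jW_j^{(i-1)}$.

This squares to zero because $dw_j=0$ and $w_j^2=0$. For $W=\sum c_jW_j$ with $c_j\in A$, expanding $W^{(i)}=\sum\prod_jc_j^{i_j}W_j^{(i_j)}$ over $i_1+\dots+i_m=i$ gives $dW^{(i)}=(\sum c_jw_j)W^{(i-1)}$. So an invertible $A$-linear change of the $w_j$ gives an isomorphic DG algebra.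

For example, let $A=k[[x,y]]/(xy)$, $B=A/(x)$ and $w=yX$. Then $A\langle X,W\rangle$ has basis $W^{(i)},\,XW^{(i)}$ with $dW^{(i)}=yXW^{(i-1)}$ and $d(XW^{(i)})=xW^{(i)}$. It is the periodic resolution $\cdots\to A\xrightarrow{x}A\xrightarrow{y}A\xrightarrow{x}A$ of $B$.

**Lemma 1.** If $H_1(x;A)$ is $B$-free on the classes of the $w_j$ and the canonical map $\Lambda_BH_1(x;A)\to H_*(x;A)$ is an isomorphism, then $A\langle X,W\rangle$ is a resolution of $B$.

*Proof.* Filter by $W$-degree; $d$ lowers it by at most one, and the filtration is exhaustive and bounded below, so the spectral sequence converges. The $E^1$-page is $\Lambda_B(w)\otimes_B\Gamma_B(W)=\bigotimes_j\big(\Lambda_B(w_j)\otimes\Gamma_B(W_j)\big)$ with $d^1W_j^{(i)}=w_jW_j^{(i-1)}$. The $j$-th factor has $B$-basis $W_j^{(i)},\,w_jW_j^{(i)}$ $(i\ge0)$, and $d^1$ carries $W_j^{(i)}$ to $w_jW_j^{(i-1)}$ for $i\ge1$. So each factor is $B$ in degree $0$ plus a contractible complex of free $B$-modules, and the tensor product has homology $B$ in degree $0$. $\square$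

## 4. Counting equations: $\mu(J')=\mu(J)+n-m$

The point of a Tate extension is that it compares the equations of $A$ with those of $B$.

**Proposition 2.** Let $(P,\mathfrak m_P,k)$ be regular local, $A=P/J\ne0$, $x_i,y_{ji}\in\mathfrak m_A$, and suppose that $A\langle X,W\rangle$ resolves $B=A/(x)=P/J'$. Then

* (a) $\dim_k\ker(J/\mathfrak m_PJ\to J'/\mathfrak m_PJ')=m$ and $\mu(J')=\mu(J)+n-m$;
* (b) $\operatorname{depth}A-\operatorname{depth}B=n-m$.

*Proof.* **Step 1: a $P$-free resolution of $B$.** This step makes $\operatorname{Tor}^P(B,k)$ computable. Let $F\to A$ be a Tate resolution: a DG $P$-algebra with $F_0=P$ and each $F_i$ finite free. Choose lifts $\tilde x_i,\tilde y_{ji}\in\mathfrak m_P$ of $x_i,y_{ji}$. Since $w_j$ is a cycle, $\sum_i\tilde y_{ji}\tilde x_i\in J$, so there is $z_j\in F_1$ with $dz_j=\sum_i\tilde y_{ji}\tilde x_i$. Adjoin to $F$ variables with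
$$dX_i=\tilde x_i,\qquad dW_j=\sum_i\tilde y_{ji}X_i-z_j;$$
the last element is a cycle. The map $F\to A$ kills $F_1$, so it extends to a surjection $F\langle X,W\rangle\to A\langle X,W\rangle$. Filter both sides by total degree in $X,W$ (each $X_i$ counts $1$, each $W_j^{(i)}$ counts $2i$). On associated graded complexes the map is $F\to A$ tensored with a free module in each filtration degree, so it is an isomorphism on $E^1$. Hence it is a quasi-isomorphism, and $F\langle X,W\rangle$ is a $P$-free resolution of $B$.

Write $\bar F=F\otimes_Pk$. Reducing modulo $\mathfrak m_P$ gives $dX_i=0$ and $dW_j=-\bar z_j$. So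
$$\operatorname{Tor}^P(B,k)=H(\bar F\langle X,W\rangle)=\Lambda_k(X)\otimes_kH(\bar F\langle W\rangle).\tag{3}$$

**Step 2: the classes $[\bar z_j]$ are linearly independent.** Since $J\subseteq\mathfrak m_P$, all of $\bar F_1$ consists of cycles, and $\bar F_1/d\bar F_2=H_1(\bar F)=J/\mathfrak m_PJ$, where $[\bar z_j]$ is the class of $dz_j=\sum_i\tilde y_{ji}\tilde x_i$. Suppose that the $[\bar z_j]$ are dependent. Apply an invertible linear change with coefficients in $P$ to the rows $(\tilde y_{ji})_i$, and correspondingly to the $w_j$. This preserves all hypotheses (Section 3), and we may assume $[\bar z_1]=0$, i.e. $\sum_i\tilde y_{1i}\tilde x_i\in\mathfrak m_PJ$. As $F_1\to J$ is onto, so is $\mathfrak m_PF_1\to\mathfrak m_PJ$; hence we may choose $z_1\in\mathfrak m_PF_1$, and then $\bar z_1=0$. Now $dW_1=0$ in the reduced complex, so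
$$\bar F\langle X,W\rangle\cong\bar F\langle X,W_2,\dots,W_m\rangle\otimes_k\Gamma_k(W_1).$$
The first factor has $H_0=k$. So $\operatorname{Tor}^P_{2i}(B,k)\ne0$ for all $i$, which contradicts the regularity of $P$.

**Step 3: proof of (a).** We compute $H_1$. In degree $1$, $\bar F\langle X,W\rangle$ is $\bar F_1\oplus\bigoplus kX_i$ and all elements are cycles. In degree $2$ it is spanned by $\bar F_2$, the $\bar F_1X_i$, the $X_iX_{i'}$ and the $W_j$; the elements of $\bar F_1X_i$ and the $X_iX_{i'}$ have zero differential. So the boundaries in degree $1$ are $d\bar F_2+\sum_jk\bar z_j$, and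
$$J'/\mathfrak m_PJ'=\operatorname{Tor}_1^P(B,k)=(J/\mathfrak m_PJ)/\langle[\bar z_j]\rangle\oplus k^n .$$
The map $J/\mathfrak m_PJ\to J'/\mathfrak m_PJ'$ is induced by $F\to F\langle X,W\rangle$, so it is the obvious one. By Step 2 its kernel has dimension $m$, and (a) follows.

**Step 4: proof of (b).** We compare projective dimensions by removing one $W_j$ at a time. Let $C_j=\bar F\langle W_1,\dots,W_j\rangle$; then $H_0(C_j)=k$. By (3), $H(C_m)$ is bounded, since $\operatorname{Tor}^P(B,k)$ is. The map $\partial/\partial W_j$ sending $aW_j^{(i)}$ to $aW_j^{(i-1)}$ commutes with $d$, is onto, and has kernel $C_{j-1}$. So there is an exact sequence $0\to C_{j-1}\to C_j\to\Sigma^2C_j\to0$, and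
$$H_{i+1}(C_j)\to H_{i-1}(C_j)\to H_i(C_{j-1})\to H_i(C_j)$$
is exact. Suppose that $s=\sup\{i:H_i(C_j)\neq0\}<\infty$. For $i>s+1$ both neighbors of $H_i(C_{j-1})$ vanish, so $H_i(C_{j-1})=0$. For $i=s+1$ the left term is $H_{s+2}(C_j)=0$, so $0\ne H_s(C_j)\hookrightarrow H_{s+1}(C_{j-1})$. Hence $\sup H(C_{j-1})=s+1$. Descending from $C_m$ to $C_0=\bar F$ gives $\operatorname{pd}_PA=\sup H(\bar F)=\sup H(C_m)+m$, and (3) gives $\operatorname{pd}_PB=n+\sup H(C_m)=\operatorname{pd}_PA+n-m$. Auslander–Buchsbaum turns this into (b). $\square$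

Combining (a) with (1), in the situation of Proposition 2 we have
$$\mathrm d(A)-\mathrm d(B)=\dim A-\dim B-(n-m).\tag{4}$$

## 5. Small cases: a regular element, and one generator with one relation

Formula (4) shows what to look for: the dimension must drop by more than $n-m$.

With $n=1$, $m=0$ and $x\in\mathfrak m_A$ regular, the Koszul complex already resolves $B=A/(x)$. The dimension drops by $1=n-m$, so $\mathrm d(A)=\mathrm d(B)$.

With $n=m=1$, the hypothesis of Lemma 1 says that $H_1(x;A)=\operatorname{ann}(x)$ is free of rank one over $B=A/(x)$. An instance is $A=k[[x,y]]/(xy)$ and $B=k[[y]]$. Both have dimension $1$ and defect $0$. A drop of the defect would need $\dim B=\dim A-1$. Let us check by hand that this cannot happen when $\dim A=1$. Then $B$ has finite length and $\ell(\operatorname{ann}x)=\ell(A/xA)$. For a finitely generated $A$-module $L$ put $\chi(L)=\ell(L/xL)-\ell(\operatorname{ann}_Lx)$; it is additive on short exact sequences by the long exact sequence of Koszul homology. Let $\Gamma\subseteq A$ be the largest submodule of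 finite length and $A'=A/\Gamma\ne0$. Then $\chi(\Gamma)=0$, because $\ell(\Gamma/x\Gamma)=\ell(\operatorname{ann}_\Gamma x)$. Also $\operatorname{ann}_{A'}x$ has finite length, and $A'$ has no nonzero submodule of finite length, so $\operatorname{ann}_{A'}x=0$ and $\chi(A')=\ell(A'/xA')>0$. So $\chi(A)>0$, while the equality of lengths says $\chi(A)=0$: a contradiction.

The same Euler characteristic argument excludes $m=1$ in general (Section 11). So one needs at least two relations, and with $n=m=2$ one needs $\dim A-\dim B\ge1$. The Koszul homology $H_0,H_1,H_2$ of $x_1,x_2$ will then be $B,B^2,B$. If $\dim A=1$ and $\ell(B)<\infty$, the alternating sum of lengths is $0$, and this is no contradiction, because $x_1,x_2$ are one element too many for a system of parameters. The ring $Q$ of Section 1 carries the generic two relations among two elements.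

## 6. Base change from $Q\to N$, and what a good $Q$-algebra must look like

**$Q$ is a complete intersection of dimension $4$.** The form $f_1$ has degree $1$ in $y_{11}$ with coprime coefficients $x_1$ and $x_2y_{12}$, so it is irreducible in the polynomial ring. If $f_1=uv$ with $u,v$ nonunits in $P$, then the product of the initial forms of $u,v$ is $f_1$, and both have positive degree: impossible. So $f_1$ is irreducible, hence prime, in the UFD $P$. If $f_2=cf_1$, comparing initial forms gives $f_2=c_0f_1$ with $c_0\in k$, which is false. So $f_1,f_2$ is a regular sequence.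

Consequently $Q$ is Gorenstein. Since $f_1,f_2\in(x_1,x_2)P$, $N=P/(x_1,x_2)$ has dimension $4$: it is a maximal Cohen–Macaulay $Q$-module.

**Proposition 3.** Let $A$ be a finite local $Q$-algebra such that $Q\to A$ is local, the residue field of $A$ is $k$, and $\operatorname{pd}_QA<\infty$. Put $B=A/(x_1,x_2)A=A\otimes_QN$. Then $\mathrm H_n(A,B,W)=0$ for all $n\ge3$ and all $B$-modules $W$, $\operatorname{depth}A=\operatorname{depth}B$, and
$$\mathrm d(A)-\mathrm d(B)=\dim A-\dim B .$$
Moreover the number $q$ of Theorem B equals $2$ for $A\to B$.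

*Proof.* **Step 1: Tor-independence.** We show $\operatorname{Tor}^Q_i(A,N)=0$ for $i\ge1$, which makes (F2) available. Let $(-)^*=\operatorname{Hom}_Q(-,Q)$. As $Q$ is Gorenstein and $N$ is maximal Cohen–Macaulay, $N^*$ is maximal Cohen–Macaulay, $N\cong N^{**}$, and $\operatorname{Ext}_Q^i(N^*,Q)=0$ for $i>0$. Dualizing a free resolution of $N^*$ gives an exact sequence $0\to N\to Q^{b_0}\to Q^{b_1}\to\cdots$. So for each $j$, $N$ is a $j$-th syzygy of some module $N_j$, and $\operatorname{Tor}^Q_i(A,N)\cong\operatorname{Tor}^Q_{i+j}(A,N_j)=0$ once $i+j>\operatorname{pd}_QA$.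

**Step 2: vanishing of homology.** By (F2), $\mathrm H_n(A,B,W)\cong \mathrm H_n(Q,N,W)$. By (F1) for $P\to Q\to N$, the sequence $\mathrm H_n(P,N,W)\to \mathrm H_n(Q,N,W)\to \mathrm H_{n-1}(P,Q,W)$ is exact. For $n\ge3$ the outer terms vanish by (F3), because $N=P/(x_1,x_2)$ and $Q=P/(f_1,f_2)$ are quotients by regular sequences.

**Step 3: a Tate extension resolving $B$.** We show that Proposition 2 applies with $n=m=2$. Let $w_j=y_{j1}X_1+y_{j2}X_2$, a cycle in $K(x;Q)=Q\langle X_1,X_2\rangle$. Consider the DG algebra $K(x;P)\otimes_PK(f;P)$, with $e_1,e_2$ the generators of $K_1(f;P)$. It maps onto $K(x;Q)$, because $K(f;P)\to Q$ is a quasi-isomorphism and $K(x;P)$ is finite free; this is a quasi-isomorphism. Likewise it maps by a quasi-isomorphism onto $N\otimes_PK(f;P)=\Lambda_N(e_1,e_2)$, which has zero differential since $f_i\in(x_1,x_2)$. The element $e_j-\sum_iy_{ji}X_i$ is a cycle; it maps to $-w_j$ in the first and to $e_j$ in the second. So $H_*(x;Q)$ is the exterior $N$-algebra on the classes of $w_1,w_2$, and by Lemma 1 $Q\langle X,W\rangle$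 is a $Q$-free resolution of $N$. Then $A\langle X,W\rangle=A\otimes_QQ\langle X,W\rangle$ has homology $\operatorname{Tor}^Q(A,N)$, so it resolves $B$ by Step 1. The images of $x_i,y_{ji}$ lie in $\mathfrak m_A$ because $Q\to A$ is local.

**Step 4: the count.** Since the residue field of $A$ is $k$, the $Q$-module $A$ is generated by $1$ and finitely many elements of $\mathfrak m_A$. Also $A$ is complete, being finite over $Q$. Sending variables $T_1,\dots,T_s$ to these elements gives a surjection $\tilde P=P[[T_1,\dots,T_s]]\to A$. Write $A=\tilde P/J$, $B=\tilde P/J'$ and apply Proposition 2 with $n=m=2$: (b) gives $\operatorname{depth}A=\operatorname{depth}B$, (4) gives the formula for the defects, and (a) with (2) gives $q=2$. $\square$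

So Theorem A follows once we find an $A$ as in Proposition 3 with $\dim A=1$ and $A/(x_1,x_2)A$ of finite length. The obvious candidates fail, each at a definite point.

*A quotient by a regular sequence.* Take $A=Q/(g_1,g_2,g_3)$ with $g$ a $Q$-regular sequence. The projective dimension is finite and $\dim A=1$. But Step 1 says $H_i(g;N)=\operatorname{Tor}_i^Q(A,N)=0$ for $i>0$, so $g$ is $N$-regular and $\dim B=4-3=1$. More generally, if $A$ is Cohen–Macaulay, then $\dim B\ge\operatorname{depth}B=\operatorname{depth}A=\dim A$, and nothing drops. So $A$ must have dimension $1$ and depth $0$.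

*The ring $T=Q/\mathfrak p=k[[x_1]]$.* It has dimension $1$ and $T/(x_1,x_2)T=k$. But in $T\otimes_QQ\langle X,W\rangle$ we have $dX_1=x_1$, $dX_2=0$, $dW_1=dW_2=0$, so $\operatorname{Tor}^Q(T,N)=k\otimes\Lambda(X_2)\otimes\Gamma(W_1,W_2)$ is nonzero in every degree, and $\operatorname{pd}_QT=\infty$. What survives of $T$ is that its support meets $V(x_1,x_2)$ only in $\mathfrak m$. Away from $\mathfrak m$ it has finite projective dimension as well (Lemma 4), and Section 7 modifies $T$ at $\mathfrak m$ only, to reach finite projective dimension globally. The result is a module $M$, not a ring.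

*Trivial extensions by $M$.* If $g_1,g_2,g_3\in\operatorname{ann}M$ is a regular sequence, $Q/(g)\ltimes M$ has finite projective dimension over $Q$ and dimension $1$. But its quotient by $(x_1,x_2)$ surjects onto $N/gN$, of dimension $1$. The obstacle is the other components of $V(g)$, those different from $V(\mathfrak p)$. Section 8 deals with it.

## 7. Extending $T$ across the closed point: the module $M$

Let $U=\operatorname{Spec}Q\smallsetminus\{\mathfrak m\}$ and $j\colon U\to\operatorname{Spec}Q$. Since $\dim Q/\mathfrak p=1$, $\mathfrak p$ is a closed point of $U$, and $\operatorname{ht}\mathfrak p=3$ because $Q$ is Cohen–Macaulay. Also $\dim Q_{\mathfrak q}\le3$ for $\mathfrak q\in U$.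

**Lemma 4.** If $\mathfrak q\in U$ contains all $y_{ij}$, then $Q_{\mathfrak q}$ is regular. Consequently $\operatorname{pd}_{Q_{\mathfrak q}}(R_2)_{\mathfrak q}\le3$ for all $\mathfrak q\in U$, and $Q_{\mathfrak p}$ is regular of dimension $3$.

*Proof.* Write $\mathfrak q$ also for the preimage in $P$. As $\mathfrak q\ne\mathfrak m$, some $x_r\notin\mathfrak q$; say $x_1$, the other case being the same with the second indices exchanged. The ring $P_{\mathfrak q}/(y_{ij})$ is a localization of $k[[x_1,x_2]]$, hence regular, of dimension $\dim P_{\mathfrak q}-4$, so the $y_{ij}$ are part of a regular system of parameters of $P_{\mathfrak q}$. We may replace $y_{11},y_{21}$ by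
$$f_1/x_1=y_{11}+\tfrac{x_2}{x_1}y_{12},\qquad f_2/x_1=y_{21}+\tfrac{x_2}{x_1}y_{22}.$$
So $Q_{\mathfrak q}=P_{\mathfrak q}/(f_1,f_2)$ is regular. If $\mathfrak q\in U$ does not contain all $y_{ij}$, then $(R_2)_{\mathfrak q}=0$. The last claim follows from $x_1\notin\mathfrak p$. $\square$

**Čech complexes.** We need a supply of finite free complexes that are trivial on $U$, and a way to extend morphisms from $U$. Fix a system of parameters $s_1,\dots,s_4$ of $Q$, so $U=\bigcup D(s_i)$. Let $K(s^n)$ be the Koszul complex on $s_1^n,\dots,s_4^n$, with transition maps $K(s^{n+1})\to K(s^n)$ that are the identity in degree $0$ and $e_i\mapsto s_ie_i$. Put $J_n=\Sigma^{-1}(K(s^n)_{\ge1})$, free in degrees $0,\dots,3$, and let $\varepsilon_n\colon J_n\to Q$ be induced by $K_1\to K_0$. The $\varepsilon_n$ are compatible with the transition maps, and up to sign $K(s^n)$ is the cone of $\varepsilon_n$. On each $D(s_i)$ one of the Koszul elements is a unit, so $K(s^n)|_U\simeq0$ and $\varepsilon_n|_U$ is a quasi-isomorphism.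

For a bounded complex $L$ of finite free modules put
$$\check G(L)=\operatorname{colim}_n\operatorname{Hom}_Q(J_n,L),\qquad\check\Gamma(L)=\operatorname{colim}_n\operatorname{Hom}_Q(K(s^n),L).$$
The dual basis element of $e_{i_0}\wedge\dots\wedge e_{i_p}$ gets multiplied by $s_{i_0}\cdots s_{i_p}$ under transition, so its part of the colimit is the localization of $L$ at $s_{i_0}\cdots s_{i_p}$. So, up to signs, $\check G(L)$ is the Čech complex of $L$ for the cover $U=\bigcup D(s_i)$. The map $\eta_L\colon L\to\check G(L)$ induced by the $\varepsilon_n$ represents the natural map $L\to Rj_*(L|_U)$. In particular $\eta_L|_U$ is an isomorphism in $D(U)$, and $H_i(\check G(L))=H_i(R\Gamma(U,L|_U))$.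

**Lemma 5.** Let $X,L$ be bounded complexes of finite free $Q$-modules and $\varphi\colon X|_U\to L|_U$ a morphism in $D(U)$. Then for some $n$ there is a chain map $\psi\colon X\otimes J_n\to L$ with $\psi|_U=\varphi\circ(1\otimes\varepsilon_n)|_U$ in $D(U)$.

*Proof.* By the adjunction between $(-)|_U$ and $Rj_*$ there is $\theta\in\operatorname{Hom}_{D(Q)}(X,\check G(L))$ with $\varphi=(\eta_L|_U)^{-1}\circ\theta|_U$. Since $X$ is bounded and finite free, $\operatorname{Hom}_{D(Q)}(X,-)$ is given by homotopy classes of chain maps and commutes with the colimit. So $\theta=c_n\circ h$ for some $n$, with $h\colon X\to\operatorname{Hom}(J_n,L)$ a chain map and $c_n\colon\operatorname{Hom}(J_n,L)\to\check G(L)$ the canonical map. We have $\eta_L=c_n\circ\operatorname{Hom}(\varepsilon_n,L)$. Here $\eta_L|_U$ is an isomorphism in $D(U)$, and so is $\operatorname{Hom}(\varepsilon_n,L)|_U$, because $\varepsilon_n|_U$ is a quasi-isomorphism of bounded complexes of finite free modules. Hence $c_n|_U$ is an isomorphism. From $\eta_L|_U\circ\varphi=c_n|_U\circ h|_U$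 we may cancel $c_n|_U$ and get $\operatorname{Hom}(\varepsilon_n,L)|_U\circ\varphi=h|_U$. Let $\psi\colon X\otimes J_n\to L$ be the adjoint of $h$; the adjoint of the left side is $\varphi\circ(1\otimes\varepsilon_n)|_U$. $\square$

**Lemma 6.** Let $L$ be a bounded complex of finite free $Q$-modules. If $H_i(\check G(L))=0$, then for some $n$ there is a chain map from a finite direct sum of copies of $\Sigma^iK(s^n)$ to $L$ that is onto on $H_i$.

*Proof.* The sequences $0\to Q\to K(s^n)\to\Sigma J_n\to0$ split in each degree. Applying $\operatorname{Hom}(-,L)$ and passing to the colimit gives an exact sequence $0\to\Sigma^{-1}\check G(L)\to\check\Gamma(L)\to L\to0$. As $H_{i-1}(\Sigma^{-1}\check G(L))=H_i(\check G(L))=0$, the map $H_i(\check\Gamma(L))\to H_i(L)$ is onto. A class in $H_i(\operatorname{Hom}(K(s^n),L))$ is, up to sign, that of a chain map $\Sigma^iK(s^n)\to L$, and its image in $H_i(L)$ is the class of the image of $1\in K(s^n)_0$. Do this for finitely many generators of $H_i(L)$; a common $n$ exists because the transition maps are the identity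 in degree $0$. $\square$

**Proposition 7.** There is a finitely generated $Q$-module $M$ with $\operatorname{pd}_QM<\infty$, $M_{\mathfrak p}\cong k(\mathfrak p)$, and $M_{\mathfrak q}=0$ for every prime $\mathfrak q\ne\mathfrak p,\mathfrak m$.

*Proof.* **Step 1: a bounded finite free complex $G_0$ with $G_0|_U\simeq T|_U$.** A truncated free resolution of a module on $U$ gives the module plus an unwanted locally free summand far to the left. The trick is to write $T=R_2/x_2R_2$ as a cone, using multiplication by $x_2$ on $R_2$ and the identity on the unwanted summand, so that this summand cancels.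

Let $\Phi$ be a resolution of $R_2$ by finite free modules, $k_0\ge6$, $C=(\Phi_{k_0}\to\dots\to\Phi_0)$ and $V=\ker(\Phi_{k_0}\to\Phi_{k_0-1})$. By Lemma 4, $V|_U$ is locally free. The homology of $C$ is $R_2$ in degree $0$ and $V$ in degree $k_0$, so there is a triangle $\Sigma^{k_0}V\to C\to R_2\to\Sigma^{k_0+1}V$. On $U$ its last map lies in $\operatorname{Ext}_U^{k_0+1}(R_2,V)$. In the local-to-global spectral sequence $H^a(U,\mathcal Ext^b(R_2,V))\Rightarrow\operatorname{Ext}_U^{a+b}(R_2,V)$ the sheaves with $b>3$ vanish by Lemma 4. Moreover $H^a(U,-)=0$ on quasi-coherent sheaves for $a>3$, since $U$ is separated and covered by the four affine sets $D(s_i)$. As $k_0+1\ge7$, the group vanishes. So $C|_U\simeq R_2|_U\oplus\Sigma^{k_0}V|_U$ in $D(U)$.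

Let $\varphi$ be the endomorphism of $C|_U$ that is multiplication by $x_2$ on $R_2$ and the identity on $\Sigma^{k_0}V$. As $x_2$ is $R_2$-regular, $\operatorname{cone}(\varphi)\simeq(R_2/x_2R_2)|_U=T|_U$. By Lemma 5 with $X=L=C$ there are $n$ and a chain map $\psi\colon C\otimes J_n\to C$ with $\psi|_U=\varphi\circ(1\otimes\varepsilon_n)|_U$. Since $(1\otimes\varepsilon_n)|_U$ is an isomorphism in $D(U)$, the complex $G_0=\operatorname{cone}(\psi)$ satisfies $G_0|_U\simeq T|_U$. It is finite free in degrees $[0,k_0+4]$.

**Step 2: shortening to degrees $[0,4]$.** The complex $G_0$ is too long for the acyclicity argument of Step 3, so we shorten it without changing it on $U$. It is easier to work on the dual. Let $E=\operatorname{Hom}_Q(G_0,Q)$, bounded finite free in degrees $\le0$. For $\mathfrak q\in U$ we have $E_{\mathfrak q}\simeq R\operatorname{Hom}(T_{\mathfrak q},Q_{\mathfrak q})$. This is $0$ for $\mathfrak q\ne\mathfrak p$. For $\mathfrak q=\mathfrak p$ it has homology only in degree $-3$, and this is nonzero, since $Q_{\mathfrak p}$ is regular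 of dimension $3$ and $T_{\mathfrak p}=k(\mathfrak p)$.

The homology sheaves $\mathcal H_b(E)$ of $E|_U$ are thus supported at the closed point $\mathfrak p$ of $U$. They are skyscrapers, hence flasque, with global sections $H_b(E)_{\mathfrak p}$. So the (bounded) spectral sequence $H^a(U,\mathcal H_b(E))\Rightarrow H_{b-a}(R\Gamma(U,E))$ gives
$$H_j(\check G(E))=H_j(E_{\mathfrak p})=0\quad\text{for }j\ne-3.\tag{5}$$
All this depends only on $E|_U$.

Let $i=\inf\{j:H_j(E)\ne0\}$; then $i\le-3$ because $H_{-3}(E)_{\mathfrak p}\ne0$. Suppose $i\le-5$. By (5) and Lemma 6 there is a chain map $D=\bigoplus\Sigma^iK(s^n)\to E$ (finite sum) that is onto on $H_i$. Let $E'$ be its cone. In $H_j(D)\to H_j(E)\to H_j(E')\to H_{j-1}(D)$ the last term is $0$ for $j\le i$, as $D$ lives in degrees $[i,i+4]$. For $j<i$ we have $H_j(E)=0$, and for $j=i$ the first map is onto, so $H_j(E')=0$ for all $j\le i$. The added free modules $\Sigma D$ lie in degrees $[i+1,i+5]$, all $\le0$, and $E'|_U\simeq E|_U$ because $D|_U\simeq0$. So $E'$ has the same properties as $E$ and a larger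 infimum. Iterating, we may assume $H_j(E)=0$ for $j\le-5$, with $E$ finite free, bounded, in degrees $\le0$.

If the lowest nonzero degree $c$ of $E$ is $\le-5$, then $E_{c+1}\to E_c$ is onto, hence split, with free kernel because $Q$ is local; the image of $E_{c+2}$ lies in this kernel. So $E$ has a contractible summand $E_c\xrightarrow{=}E_c$ in degrees $c+1,c$, which we remove. Repeating, we reach a finite free complex $E$ in degrees $[-4,0]$ with unchanged restriction to $U$. Put $G=\operatorname{Hom}_Q(E,Q)$, finite free in degrees $[0,4]$. By biduality $G|_U\simeq G_0|_U\simeq T|_U$.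

**Step 3: $G$ is a resolution.** We show $H_i(G)=0$ for $i\ge1$; this is the Peskine–Szpiro acyclicity lemma, and the argument is short. For $i\ge1$ the module $H_i(G)$ has finite length, since $H_i(G)_{\mathfrak q}=H_i(T_{\mathfrak q})=0$ for $\mathfrak q\in U$. Suppose some $H_i(G)\neq0$ with $i\ge1$ and take the largest such $i$. Let $B_i\subseteq Z_i\subseteq G_i$ be the boundaries and cycles. If $B_i\ne0$, then $0\to G_4\to\dots\to G_{i+1}\to B_i\to0$ is a free resolution of length at most $3-i$, so $\operatorname{depth}B_i\ge4-(3-i)=i+1\ge2$ by Auslander–Buchsbaum. In any case $H^1_{\mathfrak m}(B_i)=0$. From $0\to B_i\to Z_i\to H_i(G)\to0$ we get an exact sequence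
$$H^0_{\mathfrak m}(Z_i)\to H^0_{\mathfrak m}(H_i(G))\to H^1_{\mathfrak m}(B_i)=0 .$$
Here $H^0_{\mathfrak m}(Z_i)\subseteq H^0_{\mathfrak m}(G_i)=0$, while the middle term is $H_i(G)\ne0$: a contradiction.

So $G$ is a finite free resolution of $M=H_0(G)$, and $M_{\mathfrak q}\cong T_{\mathfrak q}$ for $\mathfrak q\in U$. $\square$

## 8. Killing $H_1$ of a Koszul complex by gluing $h$ to $t$

Let $\mathfrak a=\operatorname{ann}_QM$. By Proposition 7, $V(\mathfrak a)=\operatorname{Supp}M=\{\mathfrak p,\mathfrak m\}$, and $\mathfrak a_{\mathfrak p}=\operatorname{ann}M_{\mathfrak p}=\mathfrak pQ_{\mathfrak p}$.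

**Lemma 8.** There are $g_1,g_2,g_3,h\in\mathfrak a$ such that $g_1,g_2,g_3$ is $Q$-regular, $(g):=(g_1,g_2,g_3)=\mathfrak p\cap\mathfrak b$ for an ideal $\mathfrak b$ with $(g):h=\mathfrak b$, and $V(\mathfrak c)=\{\mathfrak p,\mathfrak m\}$ for $\mathfrak c=(g_1,g_2,g_3,h)$.

*Proof.* **Step 1: the regular sequence.** We want $g$ to generate $\mathfrak pQ_{\mathfrak p}$, so that the $\mathfrak p$-primary component of $(g)$ is $\mathfrak p$ itself. Inductively choose $g_i\in\mathfrak a$ outside the associated primes of $(g_1,\dots,g_{i-1})$ and outside the ideal $\big((g_1,\dots,g_{i-1})Q_{\mathfrak p}+\mathfrak p^2Q_{\mathfrak p}\big)\cap Q$. As $Q$ is Cohen–Macaulay, the associated primes have height $i-1\le2$, so they do not contain $\mathfrak a$. The second ideal does not contain $\mathfrak a$, because $\mathfrak a_{\mathfrak p}=\mathfrak pQ_{\mathfrak p}$ and $\dim_{k(\mathfrak p)}\mathfrak pQ_{\mathfrak p}/\mathfrak p^2Q_{\mathfrak p}=3>i-1$. Prime avoidance, which permits up to two non-prime ideals, applies. The classes of $g_1,g_2,g_3$ form a basis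 of $\mathfrak pQ_{\mathfrak p}/\mathfrak p^2Q_{\mathfrak p}$, so they generate $\mathfrak pQ_{\mathfrak p}$ by Nakayama.

**Step 2: the other components, and $h$.** By unmixedness the associated primes of $(g)$ are $\mathfrak p=\mathfrak p_0,\mathfrak p_1,\dots,\mathfrak p_r$, all of height $3$. The $\mathfrak p$-primary component is $(g)Q_{\mathfrak p}\cap Q=\mathfrak pQ_{\mathfrak p}\cap Q=\mathfrak p$. Let $\mathfrak b$ be the intersection of the other components ($\mathfrak b=Q$ if $r=0$), so $(g)=\mathfrak p\cap\mathfrak b$. For $i\ge1$ we have $\mathfrak p_i\ne\mathfrak p,\mathfrak m$, so $\mathfrak a\not\subseteq\mathfrak p_i$. Choose $h\in\mathfrak a\smallsetminus\bigcup_{i\ge1}\mathfrak p_i$. As $h\in\mathfrak a\subseteq\mathfrak p$ and $h$ is regular on $Q/\mathfrak b$,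
$$(g):h=(\mathfrak p:h)\cap(\mathfrak b:h)=Q\cap\mathfrak b=\mathfrak b.\tag{6}$$

**Step 3: the support.** A prime containing $\mathfrak c$ contains some $\mathfrak p_i$, and since $\dim Q/\mathfrak p_i=1$ it is $\mathfrak p_i$ or $\mathfrak m$. If it is $\mathfrak p_i$, then $h\in\mathfrak p_i$ forces $i=0$. Conversely $\mathfrak c\subseteq\mathfrak a\subseteq\mathfrak p$. $\square$

The ring $Q/\mathfrak c$ has the right support, but the Koszul complex $K=K(g_1,g_2,g_3,h;Q)$ does not resolve it. Indeed $H_1(K)\cong((g):h)/(g)=\mathfrak b/(\mathfrak p\cap\mathfrak b)$, and this is nonzero: if $\mathfrak b\subseteq\mathfrak p$, then some $\mathfrak p_i\subseteq\mathfrak p$ with $i\ge1$, and equal heights give $\mathfrak p_i=\mathfrak p$, which is false. The defect is confined to this one homology module, and it embeds in $Q/\mathfrak p$ by taking the $e_h$-coefficient $b$ of a cycle modulo $\mathfrak p$. Now $M$ contains an element $t$ that can detect whether $b\in\mathfrak p$: fix $t\in M$ with nonzero image in $M_{\mathfrak p}\cong k(\mathfrak p)$. If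 we send $e_h$ not to $h\in Q$ but to $(h,-t)\in Q\oplus M$, a cycle with $b\notin\mathfrak p$ no longer goes to zero. The cokernel of this modified map is the module underlying
$$A=(Q\ltimes M)/\mathfrak j,\qquad\mathfrak j=\Big\{\big(\textstyle\sum a_ig_i+bh,\,-bt\big):a_i,b\in Q\Big\}.$$

The set $\mathfrak j$ is an ideal: it is closed under addition, and for $c=\sum a_ig_i+bh$ we have $(u,m)(c,-bt)=(uc,\,cm-ubt)=(uc,-ubt)$, since $c\in\mathfrak c\subseteq\operatorname{ann}M$. As $\mathfrak j\subseteq\mathfrak m\oplus M$, the ring $A$ is a complete local ring, finite over $Q$, with residue field $k$, and $Q\to A$ is local.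

**Proposition 9.** $\operatorname{pd}_QA<\infty$, $\dim A=1$, and $0<\ell(A/(x_1,x_2)A)<\infty$.

*Proof.* **Step 1: an exact sequence.** Let $e_1,e_2,e_3,e_h$ be the basis of $K_1$ and consider
$$0\to K_4\to K_3\to K_2\to K_1\xrightarrow{\ \rho\ }Q\oplus M\to A\to0,\qquad\rho(e_i)=(g_i,0),\quad\rho(e_h)=(h,-t).\tag{7}$$
The image of $\rho$ is $\mathfrak j$, so (7) is exact at $A$ and at $Q\oplus M$. Since $\operatorname{grade}\mathfrak c\ge3$, $H_i(K)=0$ for $i\ge2$, so it is exact at $K_4,K_3,K_2$. It remains to see that $\ker\rho$ is the module of boundaries of $K$.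

For $v=\sum a_ie_i+be_h$ we have $\rho(v)=(dv,-bt)$. A boundary has $e_h$-coefficient in $(g)\subseteq\operatorname{ann}M$, because only the $d(e_i\wedge e_h)=g_ie_h-he_i$ contribute. So $\rho$ kills boundaries.

Conversely let $\rho(v)=0$. Then $dv=0$, so $bh\in(g)$ and $b\in\mathfrak b$ by (6). Also $bt=0$, and since $t\ne0$ in $M_{\mathfrak p}\cong k(\mathfrak p)$, $b\in\mathfrak p$. Hence $b\in\mathfrak b\cap\mathfrak p=(g)$, say $b=\sum c_ig_i$. The cycle $v-\sum c_id(e_i\wedge e_h)$ has $e_h$-coefficient $0$, so it is a cycle in $K_1(g;Q)$. Because $g$ is a regular sequence, $H_1(g;Q)=0$ and this cycle is a boundary. So $v$ is a boundary.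

**Step 2: finiteness of $\operatorname{pd}_QA$.** By Step 1, $\mathfrak j$ has the free resolution $0\to K_4\to K_3\to K_2\to K_1$. As $\operatorname{pd}_QM<\infty$, the sequence $0\to\mathfrak j\to Q\oplus M\to A\to0$ gives $\operatorname{pd}_QA<\infty$.

**Step 3: dimensions.** $A$ surjects onto $Q/\mathfrak c$, with kernel a quotient of $M$. So $\operatorname{Supp}_QA=\{\mathfrak p,\mathfrak m\}$, and $\dim A=\dim Q/\mathfrak p=1$ because $A$ is finite over $Q$. Since $x_1\notin\mathfrak p$, the $Q$-module $A/(x_1,x_2)A$ is supported only at $\mathfrak m$, so it has finite length; it is nonzero by Nakayama. $\square$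

## 9. Proof of Theorem A

Let $A$ be the ring of Section 8 and $B=A/(x_1,x_2)A$. Both are complete local with residue field $k$, and $A\to B$ is surjective. By Proposition 9, $\dim A=1$, $\dim B=0$ and $\operatorname{pd}_QA<\infty$. So Proposition 3 applies: $\mathrm H_n(A,B,W)=0$ for all $n\ge3$ and all $W$, and
$$\mathrm d(A)-\mathrm d(B)=\dim A-\dim B=1 .$$
Hence $f$ is not mci, and the answer to the question is no. Proposition 3 also gives $q=2$. $\blacksquare$

## 10. Completed tensor products: every gap $g\in\mathbb N$ occurs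

**Proposition 10.** For every $g\in\mathbb N$ there is a surjective local homomorphism $A\to B$ of complete local rings with residue field $k$ such that $\mathrm H_n(A,B,k)=0$ for $n\ge3$ and $\mathrm d(A)-\mathrm d(B)=g$; in these examples $q=2g$.

*Proof.* For $g=0$ take an identity map. In general we multiply examples. For $i=1,2$ let $A_i=P_i/J_i\to B_i=P_i/J_i'$ be surjections of nonzero rings, with $P_i$ power series rings over $k$ in disjoint finite sets of variables and $\mathrm H_n(A_i,B_i,k)=0$ for $n\ge3$. Let $P$ be the power series ring in all variables and $A_1\hat\otimes A_2=P/(J_1P+J_2P)$.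

**Step 1: flatness, so that dimensions add.** Let $\mathcal G\to A_2$ be a $P_2$-free resolution. As $P$ is flat over $P_2$ and over $P_1$, $P\otimes_{P_2}\mathcal G$ is a resolution of $P/J_2P$ by $P_1$-flat modules, and $k\otimes_{P_1}P\otimes_{P_2}\mathcal G=\mathcal G$. So $\operatorname{Tor}^{P_1}_i(P/J_2P,k)=H_i(\mathcal G)=0$ for $i>0$, and $P/J_2P$ is $P_1$-flat by the local criterion. Base change to $A_1$ shows that $A_1\hat\otimes A_2$ is $A_1$-flat with closed fiber $P_2/J_2=A_2$. So $\dim(A_1\hat\otimes A_2)=\dim A_1+\dim A_2$.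

**Step 2: defects add.** Let $u_i,v_j$ be minimal generators of $J_1,J_2$, and suppose $\sum a_iu_i+\sum b_jv_j\in\mathfrak m_P(J_1P+J_2P)$ with $a_i,b_j\in k$. Setting the variables of $P_2$ to $0$ kills $J_2$ and gives $\sum a_iu_i\in\mathfrak m_{P_1}J_1$, so all $a_i=0$. Symmetrically all $b_j=0$. So $\mu(J_1P+J_2P)=\mu(J_1)+\mu(J_2)$, and by (1) $\mathrm d$ is additive. The same holds for the $B_i$.

**Step 3: vanishing.** Factor the map as $A_1\hat\otimes A_2\to B_1\hat\otimes A_2\to B_1\hat\otimes B_2$. By Step 1 and its analogue with $B_1$ in place of $A_1$ and the roles of the factors exchanged, the first map is the base change of $A_1\to B_1$ along the flat map $A_1\to A_1\hat\otimes A_2$, and the second is the base change of $A_2\to B_2$ along the flat map $A_2\to B_1\hat\otimes A_2$. So (F2) gives $\mathrm H_n(-,-,k)=0$ for $n\ge3$ for each map, and (F1) gives it for the composite.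

**Step 4: conclusion.** Taking $g$ copies of the example of Theorem A gives $\mathrm d(A)-\mathrm d(B)=g$. By Step 2, the map $J/\mathfrak m_PJ\to J'/\mathfrak m_PJ'$ of the product is the direct sum of those of the factors, each with kernel of dimension $2$ by Proposition 2(a). So $q=2g$ by (2). $\square$

## 11. Proof of Theorem B: defects, $\operatorname{cmd}$, and an Euler characteristic

**Step 1: reduction to $f$ surjective and rings complete.** Proposition 2 needs quotients of one regular ring. Choose a Cohen factorization $A\to R\to\hat B$ (Avramov–Foxby–B. Herzog): $R$ is complete local, $A\to R$ is flat local with $\bar R=R/\mathfrak mR$ regular, and $R\to\hat B$ is surjective. So $R$ has residue field $l$. We compare $f$ with $R\to\hat B$.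

*From $A$ to $R$.* By (F2), $\mathrm H_n(A,R,l)\cong \mathrm H_n(k,\bar R,l)$. By (F1) for $k\to\bar R\to l$ this sits between $\mathrm H_{n+1}(\bar R,l,l)$ and $\mathrm H_n(k,l,l)$, which vanish for $n\ge2$ by (F3), (F4). So $\mathrm H_n(A,R,l)=0$ for $n\ge2$.

Let $t_1,\dots,t_r\in R$ lift a regular system of parameters of $\bar R$, and put $R'=R/(t)$. By flatness $t$ is $R$-regular and $A\to R'$ is flat, with $R'/\mathfrak mR'=l$. The $t_i$ are linearly independent in $\mathfrak m_R/\mathfrak m_R^2$, since their images in $\mathfrak m_{\bar R}/\mathfrak m_{\bar R}^2$ are. By (F2), $\mathrm H_i(A,k,l)\cong \mathrm H_i(R',l,l)$ for all $i$. In (F1) for $R\to R'\to l$ we have $\mathrm H_2(R,R',l)=0$, and $\mathrm H_1(R,R',l)=(t)/\mathfrak m_R(t)\to\mathfrak m_R/\mathfrak m_R^2=\mathrm H_1(R,l,l)$ is injective. So $\mathrm H_2(R,l,l)\cong \mathrm H_2(R',l,l)$ and $\dim \mathrm H_1(R,l,l)=\dim \mathrm H_1(R',l,l)+r$. The isomorphism $\mathrm H_2(A,k,k)\otimes_kl=\mathrm H_2(A,k,l)\to \mathrm H_2(R',l,l)$ factors through $\mathrm H_2(R,l,l)$ by naturality.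 So $\mathrm H_2(A,k,k)\otimes_kl\to \mathrm H_2(R,l,l)$ is an isomorphism. Embedding dimension and dimension both increase by $r$ from $A$ to $R$; hence $\mathrm d(R)=\mathrm d(A)$. Also $\operatorname{cmd}R=\operatorname{cmd}A$, the fiber being Cohen–Macaulay.

*From $B$ to $\hat B$.* By (F2), $\mathrm H_n(B,\hat B,l)\cong \mathrm H_n(l,l,l)=0$ for all $n$. So $\mathrm H_n(B,l,l)\cong \mathrm H_n(\hat B,l,l)$, $\mathrm d(\hat B)=\mathrm d(B)$, and $\operatorname{cmd}\hat B=\operatorname{cmd}B$.

*Vanishing.* From $A\to B\to\hat B$ we get $\mathrm H_n(A,\hat B,l)=0$ for $n\ge3$. Then the exact sequence $\mathrm H_n(A,\hat B,l)\to \mathrm H_n(R,\hat B,l)\to \mathrm H_{n-1}(A,R,l)$ gives $\mathrm H_n(R,\hat B,l)=0$ for $n\ge3$.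

So we may replace $f$ by $R\to\hat B$: the number $q$, the defects and the values of $\operatorname{cmd}$ are unchanged. By Cohen's theorem write $A=P/J$ with $P$ regular complete local, $B=A/I=P/J'$, $l=k$.

**Step 2: vanishing for all coefficients.** We show $\mathrm H_n(A,B,-)=0$ for $n\ge3$. Suppose this fails for some finitely generated $W$. Prime filtrations and (F5) give a prime $\mathfrak P$ of $B$ with $\mathrm H_n(A,B,B/\mathfrak P)\ne0$ for some $n\ge3$; take $\mathfrak P$ maximal among such primes. As $\mathrm H_n(A,B,k)=0$, $\mathfrak P\ne\mathfrak n$. For $y\in\mathfrak n\smallsetminus\mathfrak P$, the module $B/(\mathfrak P+yB)$ is filtered by modules $B/\mathfrak P'$ with $\mathfrak P'\supsetneq\mathfrak P$, so its homology vanishes for $n\ge3$. By the long exact sequence of $0\to B/\mathfrak P\xrightarrow{y}B/\mathfrak P\to B/(\mathfrak P+yB)\to0$, multiplication by $y$ on the finitely generated module $\mathrm H_n(A,B,B/\mathfrak P)$ is onto. This contradicts Nakayama. Direct limits give the claim for all $W$.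

**Step 3: the Tate extension.** We use the following theorem of Blanco–Majadas–Rodicio (*On the acyclicity of the Tate complex*, J. Pure Appl. Algebra 131 (1998); see also Avramov–Henriques–Şega, *Quasi-complete intersection homomorphisms*, Pure Appl. Math. Q. 9 (2013)): for a surjection $A\to B=A/I$ of noetherian local rings and a generating set $x$ of $I$, $\mathrm H_n(A,B,-)=0$ for all $n\ge3$ if and only if $H_1(x;A)$ is a free $B$-module and the canonical map $\Lambda_BH_1(x;A)\to H_*(x;A)$ is an isomorphism.

Take a minimal generating set $x=x_1,\dots,x_n$, and let $w_1,\dots,w_m$ be cycles whose classes form a basis of $H_1(x;A)$. By Lemma 1 $A\langle X,W\rangle$ resolves $B$. The coefficients $y_{ji}$ of the $w_j$ lie in $\mathfrak m_A$ because $x$ is minimal. So Proposition 2 applies.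

**Step 4: the formula.** By (4) and Proposition 2(b),
$$\mathrm d(A)-\mathrm d(B)=\dim A-\dim B-(n-m)=\operatorname{cmd}A-\operatorname{cmd}B,$$
and $q=m$ by (2) and Proposition 2(a).

**Step 5: the lower bound.** $H_m(x;A)\cong\Lambda^m_BB^m\cong B\ne0$ and $H_i(x;A)=0$ for $i>m$. So $\operatorname{grade}I=n-m$, and $\dim A-\dim B\ge\operatorname{ht}I\ge\operatorname{grade}I=n-m$. Hence $\mathrm d(A)\ge \mathrm d(B)$.

**Step 6: the upper bound.** We have $\dim A-\dim B\le n$. If $m=0$, then $\mathrm d(A)-\mathrm d(B)=\dim A-\dim B-n\le0$, so $\mathrm d(A)=\mathrm d(B)$.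

Let $m\ge1$ and suppose $\dim A-\dim B=n$. We localize to make $x$ a system of parameters and then count lengths as in Section 5. Choose a minimal prime $\mathfrak q_0$ of $A$ with $\dim A/\mathfrak q_0=\dim A$ and a prime $\mathfrak P$ minimal over $I+\mathfrak q_0$. Then $\operatorname{ht}(\mathfrak P/\mathfrak q_0)\le n$ by Krull. As $A/\mathfrak q_0$ is a complete local domain and $\mathfrak P\supseteq I$,
$$\operatorname{ht}(\mathfrak P/\mathfrak q_0)=\dim A-\dim A/\mathfrak P\ge\dim A-\dim B=n .$$
So equality holds and $\dim A/\mathfrak P=\dim B$. Hence $\mathfrak P$ is minimal over $I$: a smaller prime containing $I$ would give a quotient of dimension larger than $\dim B$. Therefore $I_{\mathfrak P}$ is $\mathfrak PA_{\mathfrak P}$-primary, and $n\le\operatorname{ht}(\mathfrak P/\mathfrak q_0)\le\dim A_{\mathfrak P}\le n$, so $x$ is a system of parameters of $A_{\mathfrak P}$. By Serre's theorem $\sum_i(-1)^i\ell(H_i(x;A_{\mathfrak P}))>0$. But $H_i(x;A_{\mathfrak P})\cong\Lambda^i_{B_{\mathfrak P}}B_{\mathfrak P}^m$, so this sum is $\sum_i(-1)^i\binom mi\ell(B_{\mathfrak P})=0$,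 as $m\ge1$. This contradiction shows $\dim A-\dim B\le n-1$, and $\mathrm d(A)-\mathrm d(B)\le n-1-(n-m)=m-1=q-1$.

**Step 7: consequences.** By the formula, $f$ is mci if and only if $\operatorname{cmd}A=\operatorname{cmd}B$. If $A$ is Cohen–Macaulay, then $0\le \mathrm d(A)-\mathrm d(B)=-\operatorname{cmd}B\le0$, so $f$ is mci. If $q\le1$, the bound gives $\mathrm d(A)=\mathrm d(B)$. For $q=2$ the bound $\mathrm d(A)-\mathrm d(B)\le1$ is attained by Theorem A, so $q\le1$ is optimal. Proposition 10 gives all gaps $g\in\mathbb N$. $\blacksquare$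

For $q\ge3$ the optimal upper bound is not determined here: the bound proved is $q-1$, while the examples of Proposition 10 have $q=2g$ and gap $g$.
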